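# Rational singularities that cannot be carried across a closed subset

Throughout, $k$ is a field of characteristic zero. Schemes are of finite type over $k$, or localizations of such schemes. A resolution of $Z$ is a proper birational map $Z'\to Z$ with $Z'$ smooth.

## 1. A quartic cone with a line of nodes

Take the hypersurface
$$Y=\{x^4+y^4+z^4+t^2(x^2+y^2+z^2)=0\}\subset\mathbb A^4,\qquad X=\{t=0\}\subset Y .$$
We examine $Y-X$ first, then $Y$, and then repair $Y$ along $X$. Two notions are needed.

**Definition 1.** A scheme $Z$ has *rational singularities* if for some (equivalently any) resolution $f:Z'\to Z$ the map $\mathcal O_Z\to Rf_*\mathcal O_{Z'}$ is a quasi-isomorphism.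

**Example 1.1 (nodes).** Let $q$ be a nondegenerate quadratic form in three variables, $Q=\{q=0\}\subset\mathbb A^3$, and $G\subset\mathbb P^2$ the conic $q=0$. Blowing up the vertex gives $Q'=\mathrm{Spec}_G\bigoplus_{m\ge0}\mathcal O_G(m)$, a line bundle over a smooth curve, hence smooth. So $H^i(Q',\mathcal O)=\bigoplus_{m\ge 0}H^i(G,\mathcal O_G(m))$. From $0\to\mathcal O_{\mathbb P^2}(m-2)\to\mathcal O_{\mathbb P^2}(m)\to\mathcal O_G(m)\to0$ we see that $H^1(G,\mathcal O_G(m))=0$ for $m\ge0$, because $H^1(\mathcal O_{\mathbb P^2}(m))=0$ and $H^2(\mathcal O_{\mathbb P^2}(m-2))=0$. We also see that $H^0(\mathbb P^2,\mathcal O(m))\to H^0(G,\mathcal O_G(m))$ is onto, so $H^0(Q',\mathcal O)$ is the coordinate ring of $Q$. Thus $Q$ has rational singularities. The property can be checked étale-locally, since the pullback of a resolution by an étale map is a resolution and cohomology commutes with flat base change. It also passes to products with smooth schemes. So everything that is étale-locally $Q\times\mathbb A^n$ has rational singularities.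

*The open part.* Where $t\ne0$ substitute $x=tx'$, $y=ty'$, $z=tz'$. The equation becomes $t^4$ times that of
$$S=\{x'^4+y'^4+z'^4+x'^2+y'^2+z'^2=0\},$$
so $Y-X\cong S\times(\mathbb A^1\setminus0)$. At a singular point of $S$ each coordinate satisfies $4x'^3+2x'=0$, so $x'=0$ or $x'^2=-\frac12$. In the second case $x'^4+x'^2=-\frac14$. If $n$ coordinates are nonzero, the equation of $S$ reads $-n/4=0$, so $n=0$. The only singular point is the origin. There the equation is $x'^2(1+x'^2)+y'^2(1+y'^2)+z'^2(1+z'^2)=0$, and the étale change of coordinates $x'\sqrt{1+x'^2}$, and so on, turns it into a quadric cone. So $Y-X$ has rational singularities: a line of nodes $\{x=y=z=0\}$ with the origin removed.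

*The whole cone.* Let $T\subset\mathbb P^3$ be the quartic surface with the same equation. On $t=0$ the partial derivatives $4x^3,4y^3,4z^3$ do not vanish together, so $T$ has the single singular point $o=[0:0:0:1]$, a node. Blow up the origin of $Y$. The result is $\widetilde Y=\mathrm{Spec}_T\bigoplus_{m\ge0}\mathcal O_T(m)$, a line bundle over $T$, and it has rational singularities. But
$$H^2(\widetilde Y,\mathcal O)=\bigoplus_{m\ge0}H^2(T,\mathcal O_T(m))\supset H^2(T,\mathcal O_T)=H^3(\mathbb P^3,\mathcal O(-4))=k .$$
A resolution of $\widetilde Y$ is a resolution of $Y$, and it computes $R\pi_*\mathcal O_{\widetilde Y}\neq\mathcal O_Y$. So $Y$ does not have rational singularities, while $\widetilde Y$ does, and $\pi:\widetilde Y\to Y$ changes nothing outside the origin, which lies in $X$.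

The preimage of $X$ is also tame, in the following sense.

**Definition 2.** For a reduced scheme $Z$ let $\underline\Omega^0_Z$ be the zeroth graded piece of the Deligne–Du Bois complex; if $\varepsilon:Z_\bullet\to Z$ is a hyperresolution, $\underline\Omega^0_Z=R\varepsilon_*\mathcal O_{Z_\bullet}$. The scheme $Z$ has *Du Bois singularities* if $\mathcal O_Z\to\underline\Omega^0_Z$ is a quasi-isomorphism.

We use three textbook facts. The condition is local. Smooth schemes and simple normal crossing (snc) divisors are Du Bois. If $f:Z'\to Z$ is proper and an isomorphism outside a closed $\Sigma\subset Z$, with $\Sigma$ reduced and $\Sigma'=f^{-1}(\Sigma)_{\rm red}$, there is an exact triangle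
$$\underline\Omega^0_Z\to\underline\Omega^0_\Sigma\oplus Rf_*\underline\Omega^0_{Z'}\to Rf_*\underline\Omega^0_{\Sigma'}\to .$$

**Example 1.2.** For a nodal curve with normalization $\nu$, the triangle says that $\underline\Omega^0$ consists of the functions in $\nu_*\mathcal O$ that agree at the two points over the node. This is $\mathcal O$, so the curve is Du Bois. For a cusp the reduced preimage of the singular point is one point, so $\underline\Omega^0=\nu_*\mathcal O\ne\mathcal O$: not Du Bois. For the surface node $o\in T$, with blow-up $f:T'\to T$ and exceptional conic $G$, Example 1.1 gives $Rf_*\mathcal O_{T'}=\mathcal O_T$ near $o$, and $R\Gamma(G,\mathcal O_G)=k$. The triangle becomes $\underline\Omega_T^0\to k_o\oplus\mathcal O_T\to k_o\to$, so $\underline\Omega^0_T=\mathcal O_T$ near $o$.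

In our cone, $\pi^{-1}(X)_{\rm red}$ is the union of the zero section $T$ and the line bundle over the smooth curve $T\cap\{t=0\}$. This curve avoids $o$. Near $o$ the union is $T$, and elsewhere it is snc. So it is Du Bois.

Here a bad point of $X$, into which a line of singularities of $Y-X$ runs, could be repaired without touching $Y-X$. The following question of Karl Schwede ("A Simple Characterization of Du Bois Singularities", arXiv:0903.4125, 2009) asks whether this always works.

*Suppose $Y$ is a reduced separated scheme of finite type over a field of characteristic zero, $X\subset Y$ a reduced closed subscheme, and $Y-X$ has rational singularities. Is there a proper birational $\pi:\widetilde Y\to Y$ such that (i) $\widetilde Y$ has rational singularities, (ii) $\pi$ is an isomorphism outside $X$, (iii) $\pi^{-1}(X)_{\rm red}$ has Du Bois singularities?*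

The answer is no, and already (i) and (ii) cannot be met.

**Theorem 1.** For every field $k$ of characteristic $0$ there is a $4$-dimensional affine normal integral $k$-scheme $Y$ of finite type and a function $t$ on $Y$, with $X=V(t)_{\rm red}$, such that $Y-X$ has rational singularities, but there is no proper birational $\pi:\widetilde Y\to Y$ that is an isomorphism outside $X$ and has $\widetilde Y$ with rational singularities. In particular (i)–(iii) cannot be achieved.

**Theorem 2.** (a) For every $d\ge4$ there are such counterexamples with $\dim Y=d$. (b) If $\dim Y\le2$, then $\pi$ with (i)–(iii) always exists.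

The case $\dim Y=3$ is not settled here.

## 2. Dimension at most two

**Proof of Theorem 2(b).** Let $\dim Y\le2$ and $U=Y-X$. Schemes with rational singularities are normal, so the normalization of $Y$ is an isomorphism over $U$. It is finite and birational, so we may replace $Y$ by a connected component of its normalization and $X$ by its reduced preimage there. Now $Y$ is integral and normal.

If $X=Y$, take any resolution. The preimage of $X$ is regular, hence Du Bois, and (ii) is empty. Otherwise $\mathrm{Sing}(Y)$ is a finite set of closed points. Resolve those that lie in $X$, changing nothing elsewhere: for each one, glue a resolution of a neighborhood containing no other singular point to the rest of $Y$. Now $Y$ is regular near $X$ and has rational singularities elsewhere. On the regular open neighborhood $Y\setminus\mathrm{Sing}(Y)$ of $X$ principalize the ideal of $X$ by blow-ups with centers over $X$; these extend to $Y$. The reduced preimage of $X$ becomes snc, hence Du Bois. The result has rational singularities and is unchanged outside $X$. $\blacksquare$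

The argument uses that the singular points of $Y-X$ stay away from $X$. From dimension $3$ on, the closure of $\mathrm{Sing}(Y-X)$ may be a curve that meets $X$, as for the quartic cone. A resolution near $X$ would then change points of $Y-X$, which (ii) forbids. One has to extend the singularities of $Y-X$ over $X$ as they are. For the counterexample we want a curve of rational singularities whose limit cannot be made rational by any modification over $X$.

## 3. Twelve points on $\mathbb P^1\times\mathbb P^1$

The source of the jump at $t=0$ is elementary: twelve general points impose independent conditions on forms of bidegree $(2,3)$, while the twelve points of a complete intersection do not.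

Let $a_1,a_2,c_1,c_2\in k$ be distinct and $b_1,b_2,b_3,d_1,d_2,d_3\in k$ be distinct. Let $p_1,\dots,p_{12}$ be the points $(a_i,d_j)$ and $(c_i,b_j)$ of $\mathbb A^2\subset\mathbb P^1\times\mathbb P^1$. The curves of bidegree $(2,3)$
$$f_1=\prod_i(x_1-a_i)\prod_j(x_2-b_j),\qquad f_2=\prod_i(x_1-c_i)\prod_j(x_2-d_j)$$
are unions of lines. Distinct parallel lines are disjoint, so their common points are exactly the $p_i$. At $(a_i,d_j)$ the functions $f_1,f_2$ are units times $x_1-a_i$ and $x_2-d_j$, and similarly at $(c_i,b_j)$. So $f_1,f_2$ generate the ideal sheaf of $\{p_i\}$, twisted by $\mathcal O(2,3)$.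

Let $V=H^0(\mathcal O(2,3))$, of dimension $3\cdot4=12$. Choose $q_1,\dots,q_{12}\in\mathbb A^2(k)$ such that no nonzero $f\in V$ vanishes at all $q_i$. They can be chosen one at a time: as $k$ is infinite, there is a point at which the sections vanishing so far do not all vanish, and each such choice drops the dimension by one. Put $p_i(t)=(1-t)p_i+tq_i$ and let $D(t)$ be the determinant of the evaluation of $V$ at the $p_i(t)$. Then $D(1)\ne0$, and $D(0)=0$ because of $f_1$. Let $C\ni0$ be an affine open subset of $\mathbb A^1_t$ on which the $p_i(t)$ are pairwise distinct and $D(t)\neq0$ for $t\neq0$.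

Let $p:\mathcal F\to C$ be the blow-up of $\mathbb P^1\times\mathbb P^1\times C$ along the twelve disjoint sections $p_i(t)$, with exceptional divisors $E_i$. It is smooth and projective, its fibers $F_t$ are blow-ups of $\mathbb P^1\times\mathbb P^1$ in $12$ points, and $p_*\mathcal O_{\mathcal F}=\mathcal O_C$. Put
$$\mathcal N=\mathcal O(2,3)\Big(-\sum E_i\Big),\qquad\mathcal L=\omega_{\mathcal F}\otimes\mathcal N^{-1},$$
and write $N_t,L_t$ for the restrictions to $F_t$.

(3.1) *$N_0$ is globally generated*, namely by $f_1,f_2$, which generate the ideal of $\{p_i\}$.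

(3.2) *For $t\neq0$: $H^i(F_t,N_t)=0$ and $H^i(F_t,L_t)=0$ for all $i$, and $H^i(F_t,\mathcal O)=0$ for $i>0$.* Indeed $H^i(F_t,N_t)=H^i(\mathbb P^1\times\mathbb P^1,I_{\{p_i(t)\}}(2,3))$. This vanishes because evaluation $V\otimes k(t)\to k(t)^{12}$ ($k(t)$ the residue field at the point $t$) is an isomorphism and $H^1(\mathcal O(2,3))=H^2(\mathcal O(2,3))=0$. As $\omega_{\mathcal F}|_{F_t}\cong\omega_{F_t}$, Serre duality gives the statement on $L_t$. The last one holds because $F_t$ is a blow-up of $\mathbb P^1\times\mathbb P^1$ at points.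

## 4. A graded algebra with two kinds of pieces

The plan is to form a family of cones over the $F_t$ in which $L_t$ is a graded piece. The plain cone algebra $\bigoplus\mathcal L^m$ is not suitable: $L_t=\mathcal O(-4,-5)(2\sum E_i)$ has degree $-4$ or $-5$ on a ruling line that misses the points, so $\mathcal L$ is not ample. Instead we put $\mathcal L$ in degree one, a very positive bundle $\mathcal A$ in degree two, and link them by a section of $\mathcal A\otimes\mathcal L^{-2}$.

**Step 1. Choose $\mathcal A$ and a smooth divisor $\Gamma$.** The divisor will govern the singularities of the cone. Let $\mathcal H$ be a sufficiently high power of a $p$-ample line bundle, and $\mathcal A=\mathcal L^2\otimes\mathcal H$. We require that $\mathcal A$, $\mathcal A\otimes\omega_{\mathcal F}^{-1}$, $\mathcal A\otimes\mathcal L\otimes\omega_{\mathcal F}^{-1}$ are $p$-ample, $\mathcal H|_{F_0}$ is very ample and $H^1(\mathcal F,\mathcal H)=0$. The sequence $0\to\mathcal H\xrightarrow{t}\mathcal H\to\mathcal H|_{F_0}\to0$ shows that $H^0(\mathcal F,\mathcal H)\to H^0(F_0,\mathcal H)$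 is surjective. By Bertini some $\gamma_0\in H^0(F_0,\mathcal H)$ has smooth zero divisor. Lift it to $\gamma\in H^0(\mathcal F,\mathcal H)=H^0(\mathcal F,\mathcal A\otimes\mathcal L^{-2})$, with zero divisor $\Gamma$. At points of $\Gamma\cap F_0$ a local equation of $\Gamma$ restricts to $F_0$ with nonzero differential, so $\Gamma\to C$ is smooth there. The non-smooth locus of $\Gamma\to C$ is closed, and its image in $C$ is closed and misses $0$. After shrinking $C$ around $0$ (keeping it affine), $\Gamma$ is smooth over $C$.

**Step 2. Define $\mathcal S$, $Z$, $B$, $Y$ and read off the local structure of $Z$.** Let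
$$\mathcal S=\bigoplus_{m\ge0}\mathcal S_m,\qquad\mathcal S_{2n}=\mathcal A^n,\quad\mathcal S_{2n+1}=\mathcal L\otimes\mathcal A^n,$$
where $\mathcal L\otimes\mathcal L\to\mathcal A$ is multiplication by $\gamma$. Put $Z=\mathrm{Spec}_{\mathcal F}\mathcal S$, $B=H^0(\mathcal F,\mathcal S)=H^0(Z,\mathcal O_Z)=\bigoplus B_m$, $Y=\mathrm{Spec}\,B$, and let $h:Z\to Y$ be the natural map. Here $B_0=\mathcal O(C)$, so $Y$ lies over $C$.

On an open $U\subset\mathcal F$ with generators $\lambda$ of $\mathcal L$ and $\alpha_0$ of $\mathcal A$ we get $Z_U=\mathrm{Spec}\,\mathcal O(U)[x,y]/(y^2-\gamma_Ux)$ with $y=\lambda$, $x=\alpha_0$. The algebra is free over $\mathcal O(U)$ with basis $x^n,yx^n$. Let $\kappa=k(\mathcal F)$. Sending $y\mapsto s$, $x\mapsto s^2/\gamma_U$ with a variable $s$ maps this basis to $\gamma_U^{-n}s^{2n},\gamma_U^{-n}s^{2n+1}$, so it embeds the algebra into $\kappa(s)$, with fraction field $\kappa(s)$.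

As $\Gamma$ is smooth, near any point $\gamma_U$ is a unit, or $z=\gamma_U$ is part of a coordinate system $(z,u_1,u_2)$. In the first case $Z$ is $U\times\mathbb A^1_y$, hence smooth. In the second it is étale over $\mathbb A^2\times\{y^2=zx\}$. By Example 1.1, $Z$ has rational singularities. It is integral, normal, of dimension $4$. So $B$ is a normal domain.

**Step 3. Show that $B$ is finitely generated and $h$ is proper.** This makes $Y$ a scheme of finite type. Choose $n\ge1$ and sections $f_0,\dots,f_e\in H^0(\mathcal F,\mathcal A^n)$ generating $\mathcal A^n$. The surjection $\mathcal O_{\mathcal F}^{e+1}\to\mathcal A^n$ embeds $\mathrm{Spec}_{\mathcal F}\mathrm{Sym}\,\mathcal A^n$ as a closed subscheme of $\mathcal F\times_C\mathbb A^{e+1}_C$, which is proper over $\mathbb A_C^{e+1}$. The inclusion $\mathrm{Sym}\,\mathcal A^n\subset\mathcal S$ is finite: locally $x$ is integral over $\mathcal O(U)[x^n]$ and $y^2=\gamma_Ux$. So $\psi=(f_0,\dots,f_e):Z\to\mathbb A_C^{e+1}$ is proper and $\psi_*\mathcal O_Z$ is coherent. That is, $B$ is a finite module over $\mathcal O(C)[T_0,\dots,T_e]$.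 In particular $B$ is a finitely generated $k$-algebra. As $\psi$ factors through $h$ and $Y$ is separated over $\mathbb A_C^{e+1}$, $h$ is proper.

**Step 4. Show that $h$ is an isomorphism away from the vertices.** Let $\Sigma=V(B_+)\subset Y$ be the curve of vertices. Since $B/B_+=\mathcal O(C)$, it maps isomorphically to $C$. Let $E=\{x=0\}_{\rm red}=\{x=y=0\}\subset Z$. Let $f\in B_{2n}=H^0(\mathcal F,\mathcal A^n)$, $n\ge1$. As $\mathcal A$ is ample on $\mathcal F$, which is proper over the affine $C$, the set $\mathcal F_f=\{f\ne0\}\subset\mathcal F$ is affine: for a very ample power $\mathcal A^{nm}$, $f^m$ is a linear coordinate for a closed embedding of $\mathcal F$ in a projective space over $C$. As a function on $Z$, locally $f=\varphi x^n$, so $Z_f=\{f\ne0\}\subset Z$ lies over $\mathcal F_f$ and avoids $E$. It is a principal open subset of the affine scheme $Z|_{\mathcal F_f}$, hence affine, and $H^0(Z_f,\mathcal O_Z)=B_f$. So $h:Z_f\to D(f)$ is an isomorphism, where $Z_f=h^{-1}(D(f))$. The $\mathcal F_f$ cover $\mathcal F$, so the $Z_f$ cover $Z\setminus E$. The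 $D(f)$ cover $Y\setminus\Sigma$, because the square of an element of odd degree has even degree. Hence
$$h^{-1}(\Sigma)=E,\qquad h:Z\setminus E\;\xrightarrow{\ \sim\ }\;Y\setminus\Sigma, \tag{4.1}$$
and $Y$ is integral and normal of dimension $4$. Also $Z\setminus E$, where $x$ is invertible, is smooth: near $\Gamma$ one has $z=y^2/x$, and $(x,y,u_1,u_2)$ are local coordinates.

**Step 5. Check the hypothesis: $Y-X$ has rational singularities**, where $X=V(t)_{\rm red}$. We have $h_*\mathcal O_Z=\mathcal O_Y$, and on $t\ne0$ the sheaf $R^ih_*\mathcal O_Z$ corresponds to $\bigoplus_mH^i(\mathcal F_{t\neq0},\mathcal S_m)$. By base change these vanish for $i>0$ if $H^i(F_t,\mathcal S_m|_{F_t})=0$ for all $t\ne0$ and $i>0$. For $m=0,1$ this is (3.2). For $m\ge2$ it is Kodaira vanishing on $F_t$, since $\mathcal A^n\otimes\omega_{\mathcal F}^{-1}$ and $\mathcal L\otimes\mathcal A^n\otimes\omega_{\mathcal F}^{-1}$ are $p$-ample for $n\ge1$ and $\omega_{\mathcal F}|_{F_t}\cong\omega_{F_t}$. So $Rh_*\mathcal O_Z=\mathcal O_Y$ on $t\ne0$. Composing $h$ with a resolution of $Z$, and using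 that $Z$ has rational singularities, we see that $Y-X$ has rational singularities.

For later use let $M=\mathrm{Frac}(B)$, and for a local generator $\lambda$ of $\mathcal L$ let $s_\lambda=y\in M$ be the corresponding element of degree one. Then
$$M=\kappa(s_\lambda),\qquad B_m\subset\kappa s_\lambda^m,\qquad s_{u\lambda}=u\,s_\lambda. \tag{4.2}$$

## 5. The class in $H^2(F_0,L_0)$ and its dual

A sensible first attempt is to compute $Rh_*\mathcal O_Z$ at $t=0$. Top-degree cohomology commutes with base change, so
$$R^2p_*\mathcal L\otimes k(0)\cong H^2(F_0,L_0)\cong H^0(F_0,N_0)^*\ne0 .$$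
By (3.2), $R^2p_*\mathcal L$ vanishes for $t\ne0$. So $R^2h_*\mathcal O_Z\neq0$, and $Y$ does not have rational singularities. But this says nothing about other schemes over $Y$. For the quartic cone of Section 1 there was a nonzero class in $H^2(T,\mathcal O_T)$ of just the same sort, and after one blow-up the new scheme had rational singularities. The attempt stops here: a cohomology class of $Y$ does not obstruct a modification $\widetilde Y$.

What can be compared on every $\widetilde Y$ are rational top forms, since they depend only on the function field. So we use the dual object, a section $\sigma$ of $N_0$, and turn it into a top form.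

Let $\tau$ be a local generator of $\omega_{\mathcal F}$. For a local section $\tilde\sigma=\chi\cdot\tau\otimes\lambda^{-1}$ of $\mathcal N=\omega_{\mathcal F}\otimes\mathcal L^{-1}$ put
$$\theta(\tilde\sigma)=\chi\,s_\lambda^{-2}\,\tau\wedge ds_\lambda. \tag{5.1}$$
This does not depend on the choices. Only $\chi\tau$ enters. If $\lambda'=u\lambda$, then $\chi'=\chi u$, $s_{\lambda'}=us_\lambda$, and $\tau\wedge ds_{\lambda'}=u\,\tau\wedge ds_\lambda$ as $\tau\wedge du=0$, so the factor is $u\cdot u^{-2}\cdot u=1$. Also $\theta$ is $\mathcal O_{\mathcal F}$-linear.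

(5.2) *If $\tilde\sigma$ is regular on $U\subset\mathcal F$, then $\theta(\tilde\sigma)$ is regular on the part of $Z\setminus E$ over $U$.* Where $\gamma_U$ is a unit, $y^2=\gamma_Ux$ shows that $y$ is invertible on $Z\setminus E$, and the claim is clear. Near $\Gamma$ use the coordinates $(x,y,u_1,u_2)$. We have $\tau=(\text{unit})\,dz\wedge du_1\wedge du_2$ and $z=y^2/x$, so $\tau\wedge dy=(\text{unit})\,y^2x^{-2}\,dx\wedge du_1\wedge du_2\wedge dy$. Hence $y^{-2}\,\tau\wedge dy$ is regular.

So $\theta(\tilde\sigma)$ has poles, if any, only where $\widetilde Y$ differs from $Z\setminus E$. The strategy is to multiply by the least power $t^j$ that removes the poles near $t=0$, away from the limit point of $\Sigma$. The Cohen–Macaulay property of $\widetilde Y$ then lifts $t^j\theta$, taken modulo $t$, to an honest form at the limit point. Finally we derive a contradiction from the minimality of $j$ by measuring with valuations.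

## 6. Divisorial valuations and normalized log orders

Besides resolution of singularities, cohomology and base change, Kodaira vanishing and Abhyankar's inequality, we use the following.

* (Kempf; Kollár–Mori, *Birational Geometry*, Thm 5.10.) If $Z$ has rational singularities and $g:W\to Z$ is a resolution, then $Z$ is normal and Cohen–Macaulay, and $g_*\omega_W=\omega_Z$.
* (Grauert–Riemenschneider.) $R^ig_*\omega_W=0$ for $i>0$, $g$ a resolution.
* (Zariski; Kollár–Mori, Lemma 2.45.) Let $K/k$ be finitely generated and $v$ a discrete rank one valuation of $K$, trivial on $k$, whose residue field has transcendence degree $\operatorname{trdeg}K-1$. Then the valuation ring $O_v$ is the local ring of a prime divisor on a smooth variety.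

**Definition 3.** A valuation as in the last item is called *divisorial*.

For divisorial $v$ with residue field $\kappa_v$, the module $\Omega_{O_v}$ of differentials over $k$ is free of rank $\operatorname{trdeg}K$. Let $\varpi$ be a uniformizer and let $z=(z_i)$ in $O_v$ lift a transcendence basis of $\kappa_v$. The exact sequence $0\to\mathfrak m_v/\mathfrak m_v^2\to\Omega_{O_v}\otimes\kappa_v\to\Omega_{\kappa_v}\to0$ (characteristic zero) shows that $d\varpi,dz_1,dz_2,\dots$ is a basis. So $d\varpi\wedge dz$, with $dz=dz_1\wedge dz_2\wedge\cdots$, generates $\Omega^{top}_{O_v}$. This defines $\mathrm{ord}_v(\theta)$ for a rational top form $\theta$.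

(6.1) *If $W$ is a regular scheme essentially of finite type over $k$ with function field $K$, and $\theta$ is regular at the center of $v$ on $W$, then $\mathrm{ord}_v(\theta)\ge0$*, because $\Omega^{top}_{\mathcal O_{W,\rm center}}$ maps to $\Omega^{top}_{O_v}$.

**Definition 4.** Let $v$ be divisorial with $v(t)>0$. Normalize $v(t)=1$, so that $v$ has values in $\mathbb Q$, and let $\mathrm{ord}_v$ be the $\mathbb Z$-normalization. The *normalized log order* of a rational top form is
$$\Lambda_v(\theta)=\frac{\mathrm{ord}_v(\theta)+1}{\mathrm{ord}_v(t)} .$$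

Clearly $\Lambda_v(f\theta)=v(f)+\Lambda_v(\theta)$, and $\mathrm{ord}_v(\theta)\ge0\iff\Lambda_v(\theta)>0$.

**Example 6.1.** Let $K=k(t,s)$ and $v(\sum_ic_i s^i)=\min_i(\mathrm{ord}_t(c_i)+\frac i2)$ for $c_i\in k(t)$. Here $\mathrm{ord}_v=2v$, $\varpi=t/s$ is a uniformizer, and $z=s^2/t$ has transcendental residue. From $s=\varpi z$ and $t=\varpi^2z$,
$$dt\wedge ds=(2\varpi z\,d\varpi+\varpi^2dz)\wedge(z\,d\varpi+\varpi\,dz)=\varpi^2z\,d\varpi\wedge dz .$$
So $\mathrm{ord}_v(dt\wedge ds)=2$ and $\Lambda_v(dt\wedge ds)=\frac{3}{2}=1+\frac12$: the log order of $dt$ along $t=0$, plus the weight of $s$. Formula (8.4) below is the general version.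

(6.2) *If $K'/K$ is finite and $v'$ extends $v$, then $v'$ is divisorial and $\Lambda_{v'}(\theta)=\Lambda_v(\theta)$.* The residue extension is finite, so $v'$ is divisorial. Write $\varpi=u\varpi'^e$ with $u$ a unit of $O_{v'}$. If $z$ lifts a transcendence basis of the residue field of $v$, it also does so for $v'$, and
$$d\varpi\wedge dz=\varpi'^{\,e-1}\Big(eu+\varpi'\frac{\partial u}{\partial\varpi'}\Big)\,d\varpi'\wedge dz,$$
with a unit in the parentheses. Thus $\mathrm{ord}_{v'}(\theta)+1=e(\mathrm{ord}_v(\theta)+1)$, while $\mathrm{ord}_{v'}(t)=e\,\mathrm{ord}_v(t)$.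

This invariance is the reason for the "$+1$" in the definition. It lets us pass to the algebraic closure of $\kappa$.

## 7. Lifting a form from the fiber $t=0$

Now suppose that $\pi:\widetilde Y\to Y$ is proper birational, an isomorphism over $Y-X$, and that $\widetilde Y$ has rational singularities. We look for a contradiction.

**Step 1. Find the limit point of the vertex curve in $\widetilde Y$.** As $\widetilde Y$ is normal, its connected components are integral. Replace it by the component containing the irreducible open set $\pi^{-1}(Y-X)$; all assumptions persist. We have $\Sigma\cap X=\{0\}$, the point of $\Sigma$ over $0\in C$. Let $\widetilde\Sigma$ be the closure of $\pi^{-1}(\Sigma\setminus0)$, reduced. Then $\widetilde\Sigma\to\Sigma$ is proper, birational and quasi-finite, hence finite, onto a smooth curve, hence an isomorphism. Let $\tilde c\in\widetilde\Sigma$ be the point over $0$; its residue field is $k$. Put $A=\mathcal O_{\widetilde Y,\tilde c}$ with maximal ideal $\mathfrak m$, so $\dim A=4$. The prime of $\widetilde\Sigma$ in $A$ has residue ring $\mathcal O_{C,0}$,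 and localizing $A$ there gives $B_{B_+}$. In particular
$$A\subset B_{B_+},\qquad\widetilde\Sigma\cap V(t)=\{\mathfrak m\}\text{ in }\mathrm{Spec}\,A. \tag{7.1}$$

**Step 2. Choose a resolution that maps to $\mathcal F$.** The inclusion $\kappa\subset M$ is a rational map $\widetilde Y\dashrightarrow\mathcal F$ over $C$; over $Y\setminus(\Sigma\cup X)$ it is the morphism $Z\setminus E\to\mathcal F$. Let $W$ be a resolution of the closure of its graph in $\widetilde Y\times_C\mathcal F$. As $\mathcal F$ is proper over $C$, $W\to\widetilde Y$ is a resolution, and it comes with a $C$-morphism $r:W\to\mathcal F$ that extends $\kappa\subset M$. Let $g:\mathcal W\to\mathrm{Spec}\,A$ be its base change, and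
$$P=g^{-1}(\mathfrak m),\qquad\mathcal W_0=\{t=0\}\subset\mathcal W,\qquad\mathcal W^\circ=\mathcal W\setminus g^{-1}(\widetilde\Sigma).$$
By (7.1), $\mathcal W_0\cap\mathcal W^\circ=\mathcal W_0\setminus P$.

**Step 3. Use rationality to extend forms modulo $t$ across $P$.** We claim
$$H^0(\mathcal W_0\setminus P,\ \omega_{\mathcal W}/t\omega_{\mathcal W})=\omega_A/t\omega_A . \tag{7.2}$$
Since $g_*\omega_{\mathcal W}=\omega_A$ and $R^1g_*\omega_{\mathcal W}=0$, the sequence of multiplication by $t$ gives $g_*(\omega_{\mathcal W}/t\omega_{\mathcal W})=\omega_A/t\omega_A$. As $A$ is Cohen–Macaulay, $\omega_A$ is a Cohen–Macaulay module of dimension $4$, so $\omega_A/t\omega_A$ has depth $3\ge2$. Hence its sections over the punctured spectrum extend uniquely.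

**Step 4. Choose the exponent $j$ and the section $\sigma$.** Let $\mathcal R$ be the finite set of components $R$ of $\mathcal W_0$ not contained in $P$. It is nonempty, because $\mathcal W_0\to V(t)\subset\mathrm{Spec}\,A$ is surjective and $\dim V(t)=3$. For $R\in\mathcal R$ with generic point $\eta_R$, let $v_R$ be its valuation ($v_R(t)=1$), and let
$$e_R=\Lambda_{v_R}(s_\lambda^{-2}\,\tau\wedge ds_\lambda)$$
with generators $\lambda,\tau$ at $r(\eta_R)\in F_0$. Other choices change the form by a unit at $r(\eta_R)$, so $e_R$ is well defined. Let $j$ be the least integer with $e_R+j>0$ for all $R\in\mathcal R$, and fix $R^*\in\mathcal R$ with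
$$e_{R^*}+j-1\le0. \tag{7.3}$$
By (3.1) choose $\sigma\in H^0(F_0,N_0)$ with $\sigma(r(\eta_{R^*}))\ne0$. Choose a finite affine open cover $\{U_\iota\}$ of $\mathcal F$ trivializing $\mathcal L$ and $\omega_{\mathcal F}$, and lifts $\tilde\sigma_\iota\in\mathcal N(U_\iota)$ of $\sigma|_{U_\iota\cap F_0}$.

**Step 5. Check that $t^j$ clears the poles on $\mathcal W^\circ$.** We claim:

(7.4) *For open $U\subset\mathcal F$ and $\tilde\sigma\in\mathcal N(U)$, the form $t^j\theta(\tilde\sigma)$ is regular on $\mathcal W^\circ\cap r^{-1}(U)$.* It suffices to check prime divisors. Those in $\{t=0\}$ are $R\in\mathcal R$ with $r(\eta_R)\in U$. There the coefficient $\chi$ of $\tilde\sigma$ has $v_R(\chi)\ge0$, so $\Lambda_{v_R}(t^j\theta(\tilde\sigma))\ge j+e_R>0$. The generic point of any other one maps to a point of $\widetilde Y_{t\ne0}\setminus\widetilde\Sigma\cong(Z\setminus E)_{t\neq0}$ lying over $U$, where $\theta(\tilde\sigma)$ is regular by (5.2).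

**Step 6. Glue and lift.** This is where Step 3 is used. On overlaps $\tilde\sigma_\iota-\tilde\sigma_{\iota'}=t\delta$ with $\delta\in\mathcal N(U_\iota\cap U_{\iota'})$, so by (7.4) $t^j\theta(\tilde\sigma_\iota)-t^j\theta(\tilde\sigma_{\iota'})=t\cdot t^j\theta(\delta)$ lies in $t\omega_{\mathcal W}$ on $\mathcal W^\circ\cap r^{-1}(U_\iota\cap U_{\iota'})$. So the $t^j\theta(\tilde\sigma_\iota)$ glue to a section of $\omega_{\mathcal W}/t\omega_{\mathcal W}$ on $\mathcal W_0\setminus P$. By (7.2) it is induced by some $\tilde\eta\in\omega_A=H^0(\mathcal W,\omega_{\mathcal W})$. Hence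
$$\zeta_\iota:=t^{-1}\big(\tilde\eta-t^j\theta(\tilde\sigma_\iota)\big)\quad\text{is regular on }\mathcal W^\circ\cap r^{-1}(U_\iota). \tag{7.5}$$

**Step 7. Rewrite (7.5) in one variable.** Let $w=v_{R^*}|_\kappa$, so $w(t)=1$. The residue field of $v_{R^*}$ has transcendence degree $3$, so that of $w$ has at least $2$, as $\operatorname{trdeg}(M/\kappa)=1$, and at most $2$ by Abhyankar. So $w$ is divisorial. Its center on $\mathcal F$ is $r(\eta_{R^*})\in F_0$. Fix $\iota$ with $r(\eta_{R^*})\in U_\iota$ and generators $\lambda,\tau$ there. Write $s=s_\lambda$, $\tilde\sigma_\iota=\chi\,\tau\otimes\lambda^{-1}$, $\zeta=\zeta_\iota$. Then $w(\chi)=0$, because $\sigma\ne0$ at the center of $w$. Write $\tilde\eta=b\,\tau\wedge ds$ with $b\in\kappa(s)$ and put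
$$\Phi:=1-\frac{b\,s^2}{t^j\chi}\in\kappa(s),\qquad\text{so that}\qquad\zeta=-t^{j-1}\chi\,s^{-2}\,\Phi\;\tau\wedge ds. \tag{7.6}$$

The case $\Phi=1$ shows what is going on. Then $\zeta$ is regular at $\eta_{R^*}$, so $\Lambda_{v_{R^*}}(\zeta)>0$; but by (7.6) this log order is $j-1+e_{R^*}\le0$, a contradiction. In general $\Phi$ may have zeros or poles that compensate at $R^*$. We shall show that this forces a failure at another valuation over $w$. So we need all valuations of $\kappa(s)$ of the right kind over $w$.

## 8. Gauss valuations and discs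

Extend $v_{R^*}$ to a valuation $\bar v$ of $\bar\kappa(s)$, and let $\bar w=\bar v|_{\bar\kappa}$, with values in $\mathbb Q$ (and $\infty$ at $0$).

**Definition 5.** For $\varphi\in\bar\kappa$ and $\ell\in\mathbb R$ the *Gauss valuation* $v_{\varphi,\ell}$ of $\bar\kappa(s)$ is given on polynomials by
$$v_{\varphi,\ell}\Big(\sum c_i(s-\varphi)^i\Big)=\min_i\big(\bar w(c_i)+i\ell\big).$$
We write $\xi=(\varphi,\ell)$, and $v_\xi$ also for the restriction to $M=\kappa(s)$. We call $\xi$ *rational* if $\ell\in\mathbb Q$.

It is multiplicative by Gauss's lemma, and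
$$v_{\varphi,\ell}(s-\alpha)=\min(\ell,\bar w(\varphi-\alpha)). \tag{8.1}$$
Polynomials split over $\bar\kappa$, so (8.1) determines the valuation. If $\bar w(\varphi-\varphi')\ge\ell$, the right side is the same for $\varphi$ and $\varphi'$, so $v_{\varphi,\ell}$ depends only on the disc $\{x\in\bar\kappa:\bar w(x-\varphi)\ge\ell\}$. We identify pairs with the same $\ell$ and the same disc: $(\varphi,\ell)=(\varphi',\ell)$ if $\bar w(\varphi-\varphi')\ge\ell$. Larger $\ell$ means a smaller disc. Example 6.1 is $(0,\frac12)$ over $\mathrm{ord}_t$ on $k(t)$; if $\alpha^2=t$, it is also $(\alpha,\frac12)$.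

(8.2) *$\bar v=v_{\varphi,\ell}$ for some rational $(\varphi,\ell)=:\xi^*$.* The residue field of $\bar v$ has transcendence degree $1$ over that of $\bar w$. Suppose the set $\{\bar v(s-\alpha)\}_{\alpha\in\bar\kappa}$ has a maximum $\ell=\bar v(s-\varphi)$. Then $\bar v(s-\alpha)=\min(\ell,\bar w(\varphi-\alpha))$ for all $\alpha$. This is clear if $\ell\ne\bar w(\varphi-\alpha)$, and otherwise $\bar v(s-\alpha)\ge\ell$, so $=\ell$ by maximality. Hence $\bar v=v_{\varphi,\ell}$, with $\ell\in\mathbb Q$. Suppose there is no maximum. Take $f=c\prod(s-\alpha_i)^{m_i}$ with $\bar v(f)=0$ and residue transcendental over the residue field of $\bar w$, and $\beta$ with $\bar v(s-\beta)>\bar v(s-\alpha_i)$ for all $i$. Then $\bar w(\beta-\alpha_i)=\bar v(s-\alpha_i)$, so $\frac{s-\alpha_i}{\beta-\alpha_i}=1+\frac{s-\beta}{\beta-\alpha_i}$ has residue $1$. So $f$ has the same residue as $f(\beta)\in\bar\kappa$, a contradiction.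

(8.3) *For rational $\xi=(\varphi,\ell)$, $v_\xi$ is divisorial on $M$ and $v_\xi|_\kappa=w$.*

(8.4) *For rational $\xi=(\varphi,\ell)$, $\Lambda_{v_\xi}(\tau\wedge ds)=\Lambda_w(\tau)+\ell$.*

To prove both, note that the value group of $\bar w$ is divisible, nonzero and contained in $\mathbb Q$, so it is $\mathbb Q$. Let $\kappa'/\kappa$ be finite and contain $\varphi$ and some $c$ with $\bar w(c)=\ell$. Put $u=(s-\varphi)/c$ and $w'=\bar w|_{\kappa'}$. On $\kappa'(s)=\kappa'(u)$, $v_{\varphi,\ell}$ is the Gauss extension of $w'$ in $u$, that is, $\sum c_iu^i\mapsto\min w'(c_i)$. A uniformizer of $w'$ stays a uniformizer, and the residue $\bar u$ is transcendental over the residue field of $w'$. So this valuation is divisorial, and so is its restriction to $\kappa(s)$, over which $\kappa'(s)$ is finite. On $\kappa$ it is $w$. If $d\varpi\wedge dz$ is a generator for $w'$, then $d\varpi\wedge dz\wedge du$ is one for the extension, so $\Lambda(\tau\wedge du)=\Lambda_{w'}(\tau)$. Since $\tau$ is a top form of $\kappa$, we have $\tau\wedge d\varphi=\tau\wedge dc=0$, so $\tau\wedge ds=c\,\tau\wedge du$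 and $\Lambda(\tau\wedge ds)=\ell+\Lambda_{w'}(\tau)$. Now apply (6.2) to $\kappa'/\kappa$ and to $\kappa'(s)/\kappa(s)$.

## 9. Valuations dominating $A$, and exit points

**Definition 6.** Let $\mathcal P$ be the set of $\xi$ such that $v_\xi$ dominates $A$, that is, $v_\xi\ge0$ on $A$ and $v_\xi>0$ on $\mathfrak m$. Let $\mathcal Q$ be the set of rational $\xi$ with $v_\xi\ge0$ on $A$ which do not dominate $A$. Put
$$G(\xi)=\Lambda_w(\tau)+\ell-2v_\xi(s)+j-1\qquad(\xi=(\varphi,\ell)).$$

The restriction of $\bar v$ to $M$ is $v_{R^*}$, whose center on $\mathrm{Spec}\,A$ is not $\mathfrak m$ as $R^*\not\subset P$. So $\xi^*\in\mathcal Q$. For rational $\xi$, (8.4) gives $G(\xi)=\Lambda_{v_\xi}(t^{j-1}s^{-2}\,\tau\wedge ds)$. So by (7.3)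
$$G(\xi^*)=e_{R^*}+j-1\le0. \tag{9.1}$$

**Step 1. Turn the regularity of $\zeta$ into an inequality on $\mathcal Q$.**

(9.2) *If $\xi\in\mathcal Q$, then $G(\xi)+v_\xi(\Phi)>0$.* As $v_\xi(t)=1$, the center of $v_\xi$ on $\mathrm{Spec}\,A$ is in $V(t)\setminus\{\mathfrak m\}$, hence not in $\widetilde\Sigma$ by (7.1). So the center on $\mathcal W$, which exists as $g$ is proper, lies in $\mathcal W^\circ$. Under $r$ it maps to the center of $v_\xi|_\kappa=w$, which is in $U_\iota$. By (7.5) $\zeta$ is regular there, so $\Lambda_{v_\xi}(\zeta)>0$ by (6.1). By (7.6) and $w(\chi)=0$ the left side is $G(\xi)+v_\xi(\Phi)$. (If $\Phi$ were $0$, the claim would be trivial; (9.5) will show $\Phi\ne0$.)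

**Step 2. Show that leaving $\mathcal P$ along a path lands in $\mathcal Q$.** This produces points to which (9.2) applies. As $\tilde c$ has residue field $k$, $A$ is the localization of some $k[a_1,\dots,a_q]$ at $(a_1,\dots,a_q)$ with $0\ne a_i\in\mathfrak m$. If $v_\xi(a_i)>0$ for all $i$, then polynomials in the $a_i$ with nonzero constant term have value $0$. So $\xi\in\mathcal P$ if and only if $v_\xi(a_i)>0$ for all $i$. By (8.1), along $\ell\mapsto(\varphi,\ell)$ the functions $v_\xi(a_i)$ are continuous and piecewise linear with integer slopes and with rational breakpoints and constants. In particular, membership in $\mathcal P$ is an open condition.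

(9.3) *Let a path, composed of finitely many pieces $(\varphi,\cdot)$ with rational junctions, start in $\mathcal P$ and leave it. Then there is a first point $\xi_1\notin\mathcal P$, and $\xi_1\in\mathcal Q$.* The first point exists by openness. By continuity all $v_{\xi_1}(a_i)\ge0$, and some $v_{\xi_1}(a_i)=0$. This value is reached from positive values, so just before $\xi_1$ the function is $\text{const}+n\ell$ with $n\neq0$ an integer and a rational constant. Hence $\xi_1$ is rational. If $u\in k[a_1,\dots,a_q]$ has nonzero constant term, then $v_\xi(u)=0$ on $\mathcal P$, so $v_{\xi_1}(u)=0$ by continuity. Therefore $v_{\xi_1}\ge0$ on $A$, and $\xi_1\in\mathcal Q$. If the path lies in a single family $(\varphi,\cdot)$, its starting point need not be rational.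

**Step 3. Locate $\mathcal P$ on the axis through $0$.**

(9.4) *$(0,\rho)\in\mathcal P$ for $\rho\gg0$, and $(0,\rho)\notin\mathcal P$ for $\rho\ll0$.* By (7.1) write $a_i=\beta/d$ with $\beta=\sum\beta_m$, $d=\sum d_m\in B$ and $0\ne d_0\in\mathcal O(C)$. The image of $a_i$ in $\mathcal O_{C,0}$ is $\beta_0/d_0$, which lies in the maximal ideal. Recall $\beta_m,d_m\in\kappa s^m$ from (4.2). As the center of $w$ lies in $F_0$ and $w(t)=1$, $w=\mathrm{ord}_t$ on $\mathcal O(C)$. For $\rho\gg0$ we get $v_{0,\rho}(d)=\mathrm{ord}_t(d_0)$. If $\beta_0\ne0$, then $v_{0,\rho}(\beta)=\mathrm{ord}_t(\beta_0)>\mathrm{ord}_t(d_0)$; if $\beta_0=0$, then $v_{0,\rho}(\beta)\to\infty$. So $v_{0,\rho}(a_i)>0$ for all $i$ when $\rho\gg0$. For the second claim take $0\ne f\in B_m$ with $m\ge1$. Then $f\in\mathfrak m$, as $\pi(\tilde c)\in V(B_+)$, and $v_{0,\rho}(f)=\text{const}+m\rho<0$ for $\rho\ll0$.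

**Step 4. Control the poles of $\Phi$.**

(9.5) *If $\alpha\in\bar\kappa$ and $(\alpha,\ell)\in\mathcal P$ for all $\ell\gg0$, then $b$, hence $\Phi$, has no pole at $s=\alpha$. In particular $\Phi(0)=1$ and $\Phi\neq0$.* Let $\mu\in\kappa[s]$ be the minimal polynomial of $\alpha$. For $0\ne f\in A$ and $\ell\gg0$, $0\le v_{\alpha,\ell}(f)=\mathrm{ord}_\mu(f)\,\ell+\text{const}$, so $\mathrm{ord}_\mu\ge0$ on $A$. The residue field of $\mathrm{ord}_\mu$ is $\kappa(\alpha)$, so this valuation is divisorial. It has a center on $\mathrm{Spec}\,A$ and so on $\mathcal W$, where $\tilde\eta$ is regular; hence $\mathrm{ord}_\mu(\tilde\eta)\ge0$. Next, $\tau\wedge d\mu=\mu'(s)\,\tau\wedge ds$ with $\mu'(s)$ a unit at $\mu$. Also $\tau$ is an element of $\kappa^*$ times $dz_1\wedge dz_2\wedge dz_3$ for a transcendence basis $z$ of $\kappa$, which remains one for $\kappa(\alpha)$. So $\tau\wedge ds$ has order $0$ along $\mu$, and $\mathrm{ord}_\mu(b)\ge0$. As $t^j\chi\in\kappa^*$, $\Phi$ has no pole at $\alpha$ either. By (9.4) this applies to $\alpha=0$, so $b$ is regular at $s=0$ and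 $\Phi(0)=1$.

Therefore, with finitely many $\alpha\in\bar\kappa^*$ and nonzero integers $m_\alpha$,
$$\Phi=\prod_\alpha(1-s/\alpha)^{m_\alpha},\qquad v_{\varphi,\ell}(\Phi)=\sum_\alpha m_\alpha\big(\min(\ell,\bar w(\varphi-\alpha))-\bar w(\alpha)\big). \tag{9.6}$$
Put $m_\alpha=0$ for all other $\alpha\in\bar\kappa$. By (9.5):

(9.7) *If $m_\alpha<0$, there are arbitrarily large $\ell$ with $(\alpha,\ell)\notin\mathcal P$.*

## 10. Walks in the space of discs

For $\mathbb D\subset\bar\kappa$ let $\nu(\mathbb D)=\sum_{\alpha\in\mathbb D}m_\alpha$, the number of zeros minus poles of $\Phi$ in $\mathbb D$. From (9.6):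

* along $(\varphi,\ell)$ with $\ell$ *increasing*, $v(\Phi)$ has slope $\nu(\{\bar w(x-\varphi)>\ell\})$ just after $\ell$ and $\nu(\{\bar w(x-\varphi)\ge\ell\})$ just before;
* along $(0,\rho)$ with $\rho$ *decreasing*, $v(\Phi)$ has slope $-\nu(\{\bar w(x)\ge\rho\})$ just after reaching $\rho$ and $-\nu(\{\bar w(x)>\rho\})$ just before.

Moreover $G$ increases at unit speed away from $0$. Along $(0,\rho)$ with $\rho$ decreasing, $v(s)=\rho$ and $G=\text{const}-\rho$. Along $(\varphi,\ell)$ with $\ell\ge\bar w(\varphi)$ increasing, $v(s)=\bar w(\varphi)$ and $G=\text{const}+\ell$.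

For $\xi=(\varphi,\ell)$ let the path $\gamma_\xi$ run along $(0,\rho)$, $\rho$ from $+\infty$ down to $\min(\ell,\bar w(\varphi))$, and then, if $\ell>\bar w(\varphi)$, along $(\varphi,\ell')$, $\ell'$ from $\bar w(\varphi)$ to $\ell$. The pieces fit, since $(0,\bar w(\varphi))=(\varphi,\bar w(\varphi))$ as discs. In words: a tiny disc around $0$ grows until it contains $\varphi$ or reaches $\xi$, and then, if needed, shrinks towards $\varphi$.

The idea is that at an exit point in $\mathcal Q$ where $G\le 0$, (9.2) needs $v(\Phi)>0$. At the place where $v(\Phi)$ starts to rise we turn off into a direction where $v(\Phi)$ falls at least as fast as $G$ rises, and exit there. Two examples show the two kinds of turn.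

**Example 10.1.** Let $\Phi=1-s/\alpha$. Then $v_{\varphi,\ell}(\Phi)=\min(\ell,\bar w(\varphi-\alpha))-\bar w(\alpha)$ is positive only if $\ell>\bar w(\alpha)$ and $\bar w(\varphi-\alpha)>\bar w(\alpha)$. So a path to such a point turns off the axis at $\xi_0=(0,\bar w(\alpha))$. Suppose $\xi_0\in\mathcal P$ and $G(\xi_0)<0$. Stay on the axis instead: for $\rho<\bar w(\alpha)$, $v(\Phi)=\rho-\bar w(\alpha)$ falls at unit speed while $G$ rises at unit speed. So $G+v(\Phi)=G(\xi_0)<0$ up to the exit, which exists by (9.4) and lies in $\mathcal Q$ by (9.3). This contradicts (9.2).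

**Example 10.2.** Let $\Phi=(1-s/\alpha)^{-1}$. Now $v(\Phi)$ is positive only if $\min(\ell,\bar w(\varphi-\alpha))<\bar w(\alpha)$, so the path passes $\xi_0=(0,\bar w(\alpha))$ and goes down the axis. Suppose $\xi_0\in\mathcal P$ and $G(\xi_0)<0$. Turn towards the pole: along $(\alpha,\ell')$, $\ell'\geq\bar w(\alpha)$, $v(\Phi)=\bar w(\alpha)-\ell'$ falls at unit speed while $G$ rises at unit speed. There is an exit by (9.7), and again (9.2) fails.

**Step 1. Find an exit point where $v(\Phi)$ must be positive.** The path $\gamma_{\xi^*}$ starts in $\mathcal P$ by (9.4), and $\xi^*\notin\mathcal P$. Let $\xi_1$ be the first point on it not in $\mathcal P$, and $\gamma$ the part of $\gamma_{\xi^*}$ up to $\xi_1$. By (9.3) $\xi_1\in\mathcal Q$, and $G(\xi_1)\le G(\xi^*)\le0$ by (9.1). By (9.2), $v_{\xi_1}(\Phi)>0$.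

**Step 2. Find the point where $v(\Phi)$ starts to rise.** For $\rho\gg0$ we have $v(\Phi)=0$ by (9.6), with slope zero, and $v_{\xi_1}(\Phi)>0$. Let $\xi_0$ be the first point of $\gamma$ at which the outgoing slope of $v(\Phi)$ along $\gamma$ is positive, hence $\ge1$. It exists, since there are finitely many linear pieces. Then $\xi_0\ne\xi_1$, so $\xi_0\in\mathcal P$. The incoming slope at $\xi_0$ is $\le0$, $v_{\xi_0}(\Phi)\le0$, and $G(\xi_0)<G(\xi_1)\le0$.

**Step 3. Read off from the slopes where to turn.** We claim that one of the following holds: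

(a) $\xi_0=(\beta,\ell)$ for some center $\beta$ such that the open disc $\mathbb D=\{\bar w(x-\beta)>\ell\}$ satisfies $0\notin\mathbb D$ and $\nu(\mathbb D)\le-1$;

(b) $\xi_0=(0,\rho)$ and $\nu(\{\bar w(x)\ge\rho\})\ge1$.

First let $\xi_0=(0,\rho)$ and let $\gamma$ continue along $(0,\rho')$, $\rho'<\rho$. The outgoing slope gives $-\nu(\{\bar w\ge\rho\})\ge1$ and the incoming slope gives $-\nu(\{\bar w>\rho\})\le0$, so $\nu(\{\bar w=\rho\})\le-1$. This set is a disjoint union of open discs $\{\bar w(x-\beta)>\rho\}\not\ni0$ with $\bar w(\beta)=\rho$. One of them has $\nu\le-1$, and $\xi_0=(\beta,\rho)$: this is (a).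

Next let $\xi_0=(0,\rho)$ and let $\gamma$ continue along $(\varphi,\ell')$ with $\bar w(\varphi)=\rho$. Then $\nu(\{\bar w(x-\varphi)>\rho\})\ge1$ and $\nu(\{\bar w>\rho\})\ge0$. If some other open disc $\{\bar w(x-\beta)>\rho\}$ with $\bar w(\beta)=\rho$ has $\nu\le-1$, then (a) holds. Otherwise, summing over the discs that make up $\{\bar w\ge\rho\}$, we get $\nu(\{\bar w\ge\rho\})\ge1$: this is (b).

Finally let $\xi_0=(\varphi,\ell)$ with $\ell>\bar w(\varphi)$. Then $\nu(\{\bar w(x-\varphi)\ge\ell\})\le0$ and $\nu(\{\bar w(x-\varphi)>\ell\})\ge1$, so $\nu(\{\bar w(x-\varphi)=\ell\})\le-1$. So some open disc $\{\bar w(x-\beta)>\ell\}$ with $\bar w(\beta-\varphi)=\ell$ has $\nu\le-1$. It does not contain $0$, as $\bar w(0-\varphi)<\ell$, and $\xi_0=(\beta,\ell)$: this is (a).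

**Step 4. Find a descending route inside a disc with more poles than zeros.** The aim is to reach a pole along discs that all have $\nu\le-1$.

**Claim 1.** If $\mathbb D=\{\bar w(x-\beta)>\ell\}$ has $\nu(\mathbb D)\le-1$, there is $\alpha\in\mathbb D$ with $\nu(\{\bar w(x-\alpha)>\ell'\})\le-1$ for all $\ell'\ge\ell$; in particular $m_\alpha\le-1$.

We use induction on the cardinality of $S=\{\alpha'\in\mathbb D:m_{\alpha'}\ne0\}\ne\emptyset$, and find $\alpha\in S$. If $S=\{\alpha\}$, then $\nu(\{\bar w(x-\alpha)>\ell'\})=m_\alpha=\nu(\mathbb D)$ for all $\ell'\ge\ell$. If $|S|>1$, let $\ell_1>\ell$ be the minimum of $\bar w(\alpha'-\alpha'')$ over distinct $\alpha',\alpha''\in S$. For $\alpha'\in S$ and $\ell\le\ell'<\ell_1$, the disc $\{\bar w(x-\alpha')>\ell'\}$ is contained in $\mathbb D$ and contains $S$, so its $\nu$ is $\nu(\mathbb D)\le-1$. The relation $\bar w(\alpha'-\alpha'')>\ell_1$ is an equivalence relation on $S$ with at least two classes. Each class is the intersection of $S$ with an open disc $\{\bar w(x-\alpha')>\ell_1\}\subset\mathbb D$. One of these discs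 has $\nu\le-1$; apply the induction hypothesis to it, with $\ell_1$ in place of $\ell$. The resulting $\alpha$ works for $\ell'\ge\ell_1$, and for $\ell\le\ell'<\ell_1$ by what was just said. For $\ell'\gg0$ the disc contains no other zero or pole, so $m_\alpha\le-1$.

**Claim 2.** If $\xi=(\beta,\ell)\in\mathcal P$ and $\mathbb D=\{\bar w(x-\beta)>\ell\}$ satisfies $0\notin\mathbb D$, $\nu(\mathbb D)\le-1$, there are $\xi_2\in\mathcal Q$ and $\delta'\ge0$ with $G(\xi_2)=G(\xi)+\delta'$ and $v_{\xi_2}(\Phi)\le v_\xi(\Phi)-\delta'$.

Take $\alpha$ from Claim 1 and follow $(\alpha,\ell')$, $\ell'\ge\ell$, starting at $(\alpha,\ell)=(\beta,\ell)=\xi$. The slope of $v(\Phi)$ is always $\le-1$. As $0\notin\mathbb D=\{\bar w(x-\alpha)>\ell\}$, we have $\bar w(\alpha)\le\ell$, so $G$ grows at unit speed. Since $m_\alpha<0$, not all $(\alpha,\ell')$ are in $\mathcal P$, by (9.7). Let $(\alpha,\ell_2)$ be the first point not in $\mathcal P$. It is in $\mathcal Q$ by (9.3), and $\xi_2=(\alpha,\ell_2)$, $\delta'=\ell_2-\ell$ are as desired.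

**Step 5. From $\xi_0$, reach $\mathcal Q$ without gaining.** We claim that there are $\xi_2\in\mathcal Q$ and $\delta\ge0$ with
$$G(\xi_2)=G(\xi_0)+\delta,\qquad v_{\xi_2}(\Phi)\le v_{\xi_0}(\Phi)-\delta. \tag{10.1}$$
In case (a) apply Claim 2 to $\xi=\xi_0$.

In case (b) move along $(0,\rho')$, with $\rho'$ decreasing from $\rho$. By (9.4) there is a first exit $\rho_e<\rho$ from $\mathcal P$. If $\nu(\{\bar w\ge\rho'\})\ge1$ for all $\rho'\in(\rho_e,\rho]$, all slopes of $v(\Phi)$ are $\le-1$. Then $\xi_2=(0,\rho_e)$, which is in $\mathcal Q$ by (9.3), works with $\delta=\rho-\rho_e$.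

Otherwise let $\rho_b\in(\rho_e,\rho)$ be the largest value with $\nu(\{\bar w\ge\rho_b\})\le0$. It exists because $\nu(\{\bar w\ge\rho'\})$, as a function of $\rho'$, is constant on finitely many left-open right-closed intervals, and it is $\ge1$ at $\rho$. For $\rho'$ slightly larger than $\rho_b$, $\{\bar w\ge\rho'\}$ contains the same zeros and poles as $\{\bar w>\rho_b\}$, so $\nu(\{\bar w>\rho_b\})\ge1$. Hence $\nu(\{\bar w=\rho_b\})\le-1$, and some open disc $\{\bar w(x-\beta)>\rho_b\}\not\ni0$ with $\bar w(\beta)=\rho_b$ has $\nu\le-1$. Between $\rho$ and $\rho_b$ all slopes of $v(\Phi)$ are $\le-1$. So at $\xi=(0,\rho_b)=(\beta,\rho_b)\in\mathcal P$ we have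
$$v_\xi(\Phi)\le v_{\xi_0}(\Phi)-(\rho-\rho_b),\qquad G(\xi)=G(\xi_0)+(\rho-\rho_b).$$
Apply Claim 2 to $\xi$, and put $\delta=(\rho-\rho_b)+\delta'$.

**Step 6. Conclude.** By (10.1) and Step 2,
$$G(\xi_2)+v_{\xi_2}(\Phi)\le G(\xi_0)+v_{\xi_0}(\Phi)\le G(\xi_0)<0,$$
while $\xi_2\in\mathcal Q$. This contradicts (9.2), and Theorem 1 is proved. $\blacksquare$

Condition (iii) was never used. So the answer to the question is no, because of (i) and (ii) alone.

## 11. Products with affine space

**Proof of Theorem 2(a).** Let $(Y,X)$ be the pair constructed in Sections 3 and 4, let $r=d-4$, and take $Y\times\mathbb A^r$ and $X\times\mathbb A^r$.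

**Step 1. Check the hypothesis.** The complement $(Y-X)\times\mathbb A^r$ has rational singularities, since the product of a resolution with $\mathbb A^r$ is a resolution.

**Step 2. Pass to the generic fiber.** This reduces the claim to dimension four over a larger field. Suppose that $\widetilde Y'\to Y\times\mathbb A^r$ were proper birational, an isomorphism outside $X\times\mathbb A^r$, with $\widetilde Y'$ having rational singularities. Let $k'=k(\mathbb A^r)$. The generic fiber over $\mathbb A^r$ is a proper birational morphism to $Y_{k'}$, an isomorphism outside $X_{k'}$. Its source has rational singularities, because a localization of a resolution of $\widetilde Y'$ is a resolution of the generic fiber.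

**Step 3. Identify $Y_{k'}$.** The aim is to apply the argument over $k'$. The construction commutes with field extensions: taking $H^0(\mathcal F,\mathcal S)$ commutes with the flat base change $k\to k'$. So $Y_{k'}$ is the scheme constructed over $k'$ from the same data $a_i,b_j,c_i,d_j,q_i,C,\mathcal H,\gamma$. All properties of these data used above are stable under extension of the base field: transversality, $D(t)\ne0$ for $t\neq0$, ampleness, smoothness of $\Gamma$ over $C$, and the vanishing statements. So Sections 7–10 over $k'$ give a contradiction. $\blacksquare$
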